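# Density of Riesz wavelets in $L^2(\mathbb R)$

## 1. Dilations, translations, Riesz bases and Riesz wavelets

Inner products are linear in the first variable, and the Fourier transform is $\hat f(\xi)=\int f(t)e^{-2\pi i t\xi}\,dt$, a unitary operator on $L^2(\mathbb R)$. The Lebesgue measure of $E$ is $|E|$.

**Definition 1 (dilation and translation).** On $L^2(\mathbb R)$ put $(Df)(t)=\sqrt2\,f(2t)$ and $(Tf)(t)=f(t-1)$. Both are unitary, and $(D^nT^\ell\psi)(t)=2^{n/2}\psi(2^nt-\ell)$ for $n,\ell\in\mathbb Z$.

For $\psi=\chi_{[0,1)}$, for example, $D^nT^\ell\psi=2^{n/2}\chi_{[\ell2^{-n},(\ell+1)2^{-n})}$, the normalized indicator of a dyadic interval. On the Fourier side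
$$(D^nT^\ell\psi)^\wedge(\xi)=2^{-n/2}e^{-2\pi i\ell2^{-n}\xi}\,\hat\psi(2^{-n}\xi).\tag{1}$$

**Definition 2 (Riesz basis, Riesz sequence).** A family $(x_i)_{i\in I}$ in a Hilbert space $H$ is a Riesz basis if it is the image of an orthonormal basis under a bounded invertible operator. Equivalently, it has dense linear span and there are constants $0<A\le B<\infty$, called Riesz bounds, with
$$A\sum|c_i|^2\le\Big\|\sum c_ix_i\Big\|^2\le B\sum|c_i|^2\quad\text{for all finitely supported }(c_i).\tag{2}$$
If only (2) is required, the family is a Riesz sequence.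

The equivalence is short. If $x_i=Su_i$ with $(u_i)$ orthonormal and $S$ invertible, then (2) holds with $A=\|S^{-1}\|^{-2}$, $B=\|S\|^2$, and the span is dense since $S$ is onto. Conversely, (2) says that $u_i\mapsto x_i$ extends to a bounded operator that is bounded below. Its range is closed, and it is dense if the span is, so the operator is invertible.

*Example 1.* In $\mathbb C^2$ the vectors $(1,0)$ and $(1,z)$ form a Riesz basis for every $z\ne0$, however small: a triangular matrix is invertible as soon as its diagonal entries are nonzero.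

*Example 2.* In $\ell^2(\mathbb N_0)$ with standard basis $(e_i)$ put $x_i=e_{i+1}+ze_i$. So $x_i=(S+zI)e_i$ with $S$ the unilateral shift. If $|z|>1$, then $S+zI$ is invertible by the Neumann series and $(x_i)$ is a Riesz basis. If $0<|z|<1$, then $\|(S+zI)c\|\ge(1-|z|)\|c\|$, so $(x_i)$ is a Riesz sequence. But the nonzero vector $v=\sum_i(-\bar z)^ie_i\in\ell^2$ satisfies $\langle x_i,v\rangle=(-z)^{i+1}+z(-z)^i=0$ for all $i$, so the span is not dense. Thus adding a small multiple of the identity need not make an operator invertible. We will meet this again.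

**Definition 3 (Riesz wavelets and relatives).** A function $\psi\in L^2(\mathbb R)$ is a (dyadic) Riesz wavelet if $\{D^nT^\ell\psi:n,\ell\in\mathbb Z\}$ is a Riesz basis of $L^2(\mathbb R)$, and an orthonormal wavelet if this system is an orthonormal basis. It generates a Riesz sequence if the system is one. It is a Bessel generator with bound $B$ if the right-hand inequality of (2) holds for the system. It generates a Parseval frame if $\sum_{n,\ell}|\langle f,D^nT^\ell\psi\rangle|^2=\|f\|^2$ for all $f\in L^2(\mathbb R)$. The set of all Riesz wavelets is denoted $\mathcal{RW}(D,T)$.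

*Example 3 (an orthonormal wavelet).* Let $\hat\psi=\chi_W$ with $W=[-1,-\frac12)\cup[\frac12,1)$. Modulo $1$ the set $W$ is a full period, so the functions $e^{-2\pi i\ell\xi}\chi_W$, $\ell\in\mathbb Z$, form an orthonormal basis of $L^2(W)$. By (1), for fixed $n$ the functions $(D^nT^\ell\psi)^\wedge$ form an orthonormal basis of $L^2(2^nW)$. The sets $2^nW$ partition $\mathbb R\setminus\{0\}$, so $\psi$ is an orthonormal wavelet.

*Example 4 (a Parseval frame, not a Riesz sequence).* Let $\hat\psi_0=\chi_E$ with $E=[-\frac14,-\frac18)\cup[\frac18,\frac14)$. By (1), $\langle f,D^nT^\ell\psi_0\rangle=2^{n/2}\int_E\hat f(2^n\xi)e^{2\pi i\ell\xi}d\xi$. Since $E$ lies inside one period, Parseval's identity gives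
$$\sum_\ell|\langle f,D^nT^\ell\psi_0\rangle|^2=2^n\int_E|\hat f(2^n\xi)|^2d\xi=\int_{2^nE}|\hat f|^2 .$$
The sets $2^nE$ partition $\mathbb R\setminus\{0\}$, so summing over $n$ gives $\|f\|^2$: a Parseval frame. It is not a Riesz sequence. Let $c(x)=\sum c_\ell e^{-2\pi i\ell x}$ be the $1$-periodic function equal to $\chi_{[1/4,3/4)}$ on $[0,1)$; it vanishes on $E$. If $s_L$ denotes its partial sums, then $\|\sum_{|\ell|\le L}c_\ell T^\ell\psi_0\|^2=\int_E|s_L|^2\to\int_E|c|^2=0$, while $\sum_{|\ell|\le L}|c_\ell|^2\to\frac12$. So no $A>0$ works in (2).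

All the notions are in place, and we can pose the question. It is Problem 2 [Density] in David R. Larson, "Unitary systems and wavelet sets", arXiv:math/0604619 (2006): **is $\mathcal{RW}(D,T)$ dense in $L^2(\mathbb R)$ in norm?** In other words, can every square-integrable function be turned into a Riesz wavelet by an arbitrarily small change in $L^2$? The answer is yes, in the following form.

**Theorem 1.** Let $f\in L^2(\mathbb R)$ and $\delta>0$. There are $g\in L^2(\mathbb R)$ with $\|f-g\|<\delta$ and a bounded Borel set $W\subset\mathbb R$ with $|W|=1$ such that, with $\hat\psi_W=\chi_W$, the function $\psi=g+z\psi_W$ is a Riesz wavelet for every $z\in\mathbb C\setminus\{0\}$. Here $\hat\psi$ is bounded with bounded support. In particular, taking $z$ small, $\mathcal{RW}(D,T)$ is dense in $L^2(\mathbb R)$.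

## 2. The analysis operator in fiber coordinates

The aim of this section is to replace "the system is a Riesz basis" by "one concrete operator is invertible". The formula for that operator should show separately how dilation and translation act on frequencies.

Translation sees a frequency $\xi$ only modulo $1$. Let $\mathbb T=\mathbb R/\mathbb Z$, let $p:\mathbb R\to\mathbb T$ be the quotient map, and identify $\mathbb T$ with $[0,1)$ when convenient. Dilation sees $\xi\neq0$ through its orbit $\{2^j\xi\}$. Let $L=[-2,-1)\cup[1,2)$, and for $\xi\ne0$ let $d(\xi)$ be the unique element of $L\cap\{2^j\xi:j\in\mathbb Z\}$. For instance $p(\frac54)=p(\frac14)$, $d(5)=\frac54$, $d(-\frac38)=-\frac32$.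

Both maps send Borel sets to Borel sets: $p(X)=\bigcup_k\big((X\cap[k,k+1))-k\big)$ and $d(X)=\bigcup_j2^{-j}(X\cap2^jL)$ are countable unions of Borel sets. If $p$ is injective on $X$, then $|p(X)|=|X|$. All sets below are Borel.

Let $\Omega=\mathbb Z\times\mathbb T$ with the measure $\mu(\{n\}\times X)=2^n|X|$. The functions
$$e_{n,\ell}(m,x)=\delta_{mn}2^{-n/2}e^{-2\pi i\ell x}$$
form an orthonormal basis of $L^2(\Omega,\mu)$. For $\varphi,h\in L^2(\mathbb R)$ put
$$(\Theta_\varphi h)(n,x)=\sum_{k\in\mathbb Z}h(2^n(x+k))\,\overline{\varphi(x+k)} .\tag{3}$$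
For each $n$ the function $\xi\mapsto h(2^n\xi)\overline{\varphi(\xi)}$ is integrable on $\mathbb R$. By periodization, the sum converges absolutely for a.e. $x$, and $(\Theta_\varphi h)(n,\cdot)\in L^1(\mathbb T)$. Note that $\Theta_\varphi$ is conjugate-linear in $\varphi$.

**Proposition 1.** Let $\psi\in L^2(\mathbb R)$ and $\Theta=\Theta_{\hat\psi}$.

(a) For $f\in L^2(\mathbb R)$, $\ \sum_{n,\ell}|\langle f,D^nT^\ell\psi\rangle|^2=\|\Theta\hat f\|^2_{L^2(\Omega,\mu)}$ in $[0,\infty]$.

(b) $\psi$ is a Bessel generator with bound $B$ if and only if $\Theta:L^2(\mathbb R)\to L^2(\Omega,\mu)$ is bounded with $\|\Theta\|^2\le B$. In that case $\Theta^*e_{n,\ell}=(D^nT^\ell\psi)^\wedge$.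

(c) $\psi$ is a Riesz wavelet if and only if $\Theta$ is bounded and boundedly invertible. In that case $A=\|\Theta^{-1}\|^{-2}$ and $B=\|\Theta\|^2$ are Riesz bounds.

*Proof.* (a) By (1) and the substitution $\xi\to2^n\xi$, then by periodization,
$$\langle f,D^nT^\ell\psi\rangle=2^{n/2}\int_{\mathbb R}\hat f(2^n\xi)\overline{\hat\psi(\xi)}e^{2\pi i\ell\xi}d\xi=2^{n/2}\int_{\mathbb T}(\Theta\hat f)(n,x)e^{2\pi i\ell x}dx .\tag{4}$$
So, for fixed $n$, these numbers are $2^{n/2}$ times the Fourier coefficients of an $L^1(\mathbb T)$ function. An $L^1$ function is in $L^2$ exactly when its coefficients are square summable (Riesz–Fischer and uniqueness of coefficients), and then Parseval holds. Hence $\sum_\ell|\langle f,D^nT^\ell\psi\rangle|^2=2^n\int_{\mathbb T}|(\Theta\hat f)(n,x)|^2dx$, where both sides may be $\infty$. Sum over $n$.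

(b) Write $(x_i)$ for the system. By (a), $\|\Theta\|^2\le B$ means $\sum|\langle f,x_i\rangle|^2\le B\|f\|^2$ for all $f$. If this holds, then for finitely supported $c$ and $\|f\|=1$ we get $|\langle\sum c_ix_i,f\rangle|\le(\sum|c_i|^2)^{1/2}B^{1/2}$, which is the Bessel inequality. Conversely, assume the Bessel inequality. For a finite set $F$ of indices take $c_i=\langle f,x_i\rangle$, $i\in F$. Then
$$\sum_F|c_i|^2=\Big\langle f,\sum_Fc_ix_i\Big\rangle\le\|f\|\,B^{1/2}\Big(\sum_F|c_i|^2\Big)^{1/2},$$
so $\sum_F|\langle f,x_i\rangle|^2\le B\|f\|^2$; let $F$ grow. If $\Theta$ is bounded, the right side of (4) is $\langle\Theta\hat f,e_{n,\ell}\rangle$, because $2^n\cdot2^{-n/2}=2^{n/2}$. So $\langle\hat f,\Theta^*e_{n,\ell}\rangle=\langle\hat f,(D^nT^\ell\psi)^\wedge\rangle$ for all $f$.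

(c) If $\Theta$ is bounded and invertible, choose a unitary $V:L^2(\mathbb R)\to L^2(\Omega,\mu)$. The invertible operator $\Theta^*V$ maps the orthonormal basis $V^{-1}e_{n,\ell}$ to $(D^nT^\ell\psi)^\wedge$; undo the Fourier transform. Moreover $\|\sum c_{n,\ell}D^nT^\ell\psi\|=\|\Theta^*\sum c_{n,\ell}e_{n,\ell}\|$ lies between $\|\Theta^{-1}\|^{-1}(\sum|c_{n,\ell}|^2)^{1/2}$ and $\|\Theta\|(\sum|c_{n,\ell}|^2)^{1/2}$. Conversely, let $(D^nT^\ell\psi)^\wedge=Su_{n,\ell}$ with $S$ invertible and $(u_{n,\ell})$ an orthonormal basis. Then $\psi$ is Bessel, so $\Theta$ is bounded by (b), and $\Theta^*e_{n,\ell}=Su_{n,\ell}$. So $\Theta^*$ is $S$ composed with a unitary, and $\Theta^*$ and $\Theta$ are invertible. $\square$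

The same argument shows that $\Theta_{\hat\psi}$ is unitary exactly when $\psi$ is an orthonormal wavelet.

**Lemma 1.** If $\varphi$ is bounded and supported in $K=\{1/R\le|\xi|\le R\}$ with $R>1$, then $\Theta_\varphi$ is bounded.

*Proof.* At most $N_1=2R+1$ integers $k$ satisfy $x+k\in K$. For given $\xi\ne0$, the condition $\xi\in2^nK$ confines $n$ to an interval of length $2\log_2R$, so at most $N_2=2\log_2R+1$ values of $n$ occur. By Cauchy–Schwarz in (3),
$$\|\Theta_\varphi h\|^2\le N_1\|\varphi\|_\infty^2\sum_n2^n\int_K|h(2^n\xi)|^2d\xi=N_1\|\varphi\|_\infty^2\sum_n\int_{2^nK}|h|^2\le N_1N_2\|\varphi\|_\infty^2\|h\|^2.\ \square$$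

## 3. Spectra inside one wavelet set

Let $W=[-1,-\frac12)\cup[\frac12,1)$ as in Example 3, and for $x\in\mathbb T$ let $w(x)$ be the point of $W$ with $p(w(x))=x$. Suppose $\hat f=m\chi_W$ with $m$ bounded. Only one term survives in (3):
$$(\Theta_{\hat f}h)(n,x)=\overline{m(w(x))}\,h(2^nw(x)).$$
This is the unitary operator $\Theta_{\chi_W}$ followed by multiplication by $\overline{m(w(x))}$. So $f$ is a Riesz wavelet exactly when $|m|$ is bounded away from $0$ on $W$. If it is not, replace $m$ by the constant $\varepsilon$ wherever $|m|<\varepsilon$. This changes $m$ by at most $2\varepsilon$ pointwise, hence $f$ by at most $2\varepsilon$ in norm since $|W|=1$, and yields a Riesz wavelet. As bounded functions are dense in $L^2(W)$, every $f$ with $\hat f$ supported in $W$ is a limit of Riesz wavelets.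

For other $f$ the sum (3) mixes several orbits and several cosets, and adjusting pointwise values no longer decides invertibility.

## 4. Adding a small multiple of an orthonormal wavelet

Given a Bessel generator $f$, the first thing to try is $f+z\psi_W$ with $\psi_W$ an orthonormal wavelet and $z$ small. Let $U=\Theta_{\hat\psi_W}$, which is unitary. Then
$$\Theta_{\hat f+z\hat\psi_W}=\Theta_{\hat f}+\bar zU=U\big(U^*\Theta_{\hat f}+\bar zI\big).$$
So $f+z\psi_W$ is a Riesz wavelet exactly when $-\bar z$ is not in the spectrum of $U^*\Theta_{\hat f}$. For $|z|>\|\Theta_{\hat f}\|$ this is fine, by the Neumann series. For matrices it would also be fine for all small $z\neq0$, since the spectrum would be finite. In infinite dimensions the spectrum may contain a whole disc around $0$, and here it can happen.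

Take $f=\psi_0$ from Example 4. By Proposition 1(a), $\Theta_0=\Theta_{\chi_E}$ is an isometry. All its values vanish for $x\notin p(E)$, so it is not onto, and $V=U^*\Theta_0$ is an isometry whose adjoint has a nonzero kernel. Let $|z|<1$ and suppose $V+\bar zI$ were invertible. Since $V^*(V+\bar zI)=I+\bar zV^*$ is invertible by the Neumann series, $V^*$ would be invertible, a contradiction. This is the mechanism of Example 2. So **for no orthonormal wavelet $\psi_W$ and no $|z|<1$ is $\psi_0+z\psi_W$ a Riesz wavelet**.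

What stopped us is a perturbation that was small as an operator. We must first change $f$ by something small in $L^2$ but not small in operator norm, and then choose the wavelet to fit what remains.

## 5. A triangular system on two half-lines

Example 1 suggests a situation in which an arbitrarily small $z\neq 0$ is enough: triangular matrices. Here is a case that can be solved by hand. Let $\hat\psi=\chi_{[-1/2,-1/4)}+z\chi_W$ with $W$ as in Section 3 and $z\ne0$. Take $x\in[0,1)$. The point of $W$ over $x$ is $x-1$ if $x<\frac12$ and $x$ if $x\ge\frac12$. The interval $[-\frac12,-\frac14)$ contributes only for $x\in[\frac12,\frac34)$, through the point $x-1$. So $\Theta_{\hat\psi}h=k$ reads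
$$\begin{aligned}\bar z\,h(2^n(x-1))&=k(n,x),&&x\in[0,\tfrac12),\\ \bar z\,h(2^nx)+h(2^n(x-1))&=k(n,x),&&x\in[\tfrac12,\tfrac34),\\ \bar z\,h(2^nx)&=k(n,x),&&x\in[\tfrac34,1).\end{aligned}$$
In the first line $2^n(x-1)$ runs through $2^n[-1,-\frac12)$, and these sets tile $(-\infty,0)$. So the first line determines $h$ on the negative half-line, with $\|h_-\|\le|z|^{-1}\|k\|$. In the second line $h(2^n(x-1))$ is then known, and the last two lines determine $h$ on $\bigcup_n2^n[\frac12,1)=(0,\infty)$. The known term has norm $\|h_-\|$, since $\sum_n2^n\int_{[-1/2,-1/4)}|h(2^n\xi)|^2d\xi=\int_{-\infty}^0|h|^2$. Hence $\|h_+\|\le|z|^{-1}(\|k\|+\|h_-\|)$, and $\Theta_{\hat\psi}$ is invertible for every $z\ne0$.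

The reason is visible. The orbits split into two families, negative ($\mathfrak A_0$) and positive ($\mathfrak A_1$). The cosets split into $B_0=[0,\frac12)$ and $B_1=[\frac12,1)$. The wavelet set splits as $W_0\cup W_1$, where $W_i$ matches the orbits in $\mathfrak A_i$ with the cosets in $B_i$. The extra function has its spectrum in
$$\{\xi\in\mathfrak A_0:\ p(\xi)\in B_1\},\tag{5}$$
so it only carries data from the orbits $\mathfrak A_0$ into the cosets $B_1$: one off-diagonal block.

In this example the set (5) is only half of the negative axis. To treat every $f$ we need (5) to be almost everything in a large region, so both $\mathfrak A_1$ and $B_0$ must be small there. Then $W_0$ must meet almost all orbits while covering few cosets. That is possible near $0$, where a set of small measure meets many orbits. And $W_1$ must cover almost all cosets while meeting few orbits. That is possible far from $0$, where a unit interval meets few orbits. What remains is to make all these correspondences exact bijections.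

## 6. Matching orbits with cosets exactly

**Lemma 2 (matching).** Let $A\subset L$ and $B\subset\mathbb T$, and let $X,Y\subset\mathbb R\setminus\{0\}$ be such that

- $d|_X$ is a bijection onto $A$, $p|_X$ is injective, and $p(X)\subset B$;
- $p|_Y$ is a bijection onto $B$, $d|_Y$ is injective, and $d(Y)\subset A$.

Then there is $W\subset X\cup Y$ such that $d|_W$ is a bijection onto $A$ and $p|_W$ is a bijection onto $B$.

So $X$ is right for orbits but may miss cosets, and $Y$ is right for cosets but may miss orbits. The proof combines them as in the Schröder–Bernstein theorem.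

*Proof.* The maps $\alpha=p\circ(d|_X)^{-1}:A\to B$ and $\beta=d\circ(p|_Y)^{-1}:B\to A$ are injective and send Borel sets to Borel sets. Put
$$A_\infty=\bigcup_{i\ge0}(\beta\alpha)^i\big(A\setminus\beta(B)\big),\qquad W=\{x\in X:d(x)\in A_\infty\}\cup\{y\in Y:d(y)\notin A_\infty\}.$$
*Orbits.* $d$ maps the first piece bijectively onto $A_\infty$. Since $A\setminus A_\infty\subset\beta(B)=d(Y)$, it maps the second piece bijectively onto $A\setminus A_\infty$.

*Cosets.* $p$ maps the first piece bijectively onto $\alpha(A_\infty)$. A point $y\in Y$ with $p(y)=b$ has $d(y)=\beta(b)$, so $p$ maps the second piece bijectively onto $B\setminus\beta^{-1}(A_\infty)$. It remains to see that $\beta^{-1}(A_\infty)=\alpha(A_\infty)$. In the union defining $A_\infty$, the term $i=0$ is disjoint from $\beta(B)$ and the terms $i\ge1$ lie in $\beta(B)$. Hence $A_\infty\cap\beta(B)=\bigcup_{i\ge1}(\beta\alpha)^i(A\setminus\beta(B))=\beta(\alpha(A_\infty))$, and injectivity of $\beta$ gives the claim. In particular the two pieces are disjoint.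 $\square$

*Example 5.* Let $A_1=[1,\frac32)$, $A_0=L\setminus A_1=[-2,-1)\cup[\frac32,2)$ and $W_0=\frac14A_0=[-\frac12,-\frac14)\cup[\frac38,\frac12)$. Then $d$ maps $W_0$ bijectively onto $A_0$ and $p$ maps it bijectively onto $B_0=[\frac38,\frac34)$. The remaining cosets are $B_1=[0,\frac38)\cup[\frac34,1)$. Take $X=\frac14A_1=[\frac14,\frac38)$, and take $Y=[2,\frac{19}8)\cup[\frac{11}4,3)$, the part of $[2,3)$ over $B_1$. On $Y$ we have $d(\xi)=\xi/2$, so $d(Y)=[1,\frac{19}{16})\cup[\frac{11}8,\frac32)$.

The set $Y$ misses the orbits $C=[\frac{19}{16},\frac{11}8)$. Add $\frac14C=[\frac{19}{64},\frac{22}{64})$ from $X$. Now the cosets $[\frac{19}{64},\frac{22}{64})$ are hit twice, so delete $2+[\frac{19}{64},\frac{22}{64})$ from $Y$. This loses the orbits $1+[\frac{19}{128},\frac{22}{128})=\tau(C)$ with $\tau(a)=1+\frac a8$, and we repeat. Here $\beta\alpha=\tau$, so $A_\infty=\bigcup_i\tau^i(C)$ and $W_1=\frac14A_\infty\cup(Y\setminus2A_\infty)$. As a check on measures, $|A_\infty|=\frac3{16}/(1-\frac18)=\frac3{14}$. We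 add $\frac14\cdot\frac3{14}=\frac3{56}$ and remove $2(\frac3{14}-\frac3{16})=\frac3{56}$, so $|W_1|=|Y|=\frac58$ and $|W_0|+|W_1|=\frac38+\frac58=1$.

## 7. Proof of Theorem 1

**Step 1: reduce to a bounded function on an annulus.** Bounded functions supported in annuli are dense. So choose $R>1$ and a bounded Borel $\varphi$ supported in $K=\{1/R\le|\xi|\le R\}$ with $\|\hat f-\varphi\|<\delta/2$. These are now fixed.

**Step 2: build the two halves of the wavelet set.** We generalize Example 5. For integers $m\ge2$, $j\ge1$, to be chosen in Step 3, put $\eta=2^{-j}$ and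
$$A_1=[1,1+\eta),\quad A_0=L\setminus A_1,\quad W_0=2^{-m}A_0,\quad B_0=p(W_0),\quad B_1=\mathbb T\setminus B_0 .$$
Since $m\ge2$, we have $2^{-m}L\subset[-\frac12,\frac12)$, where $p$ is injective. Thus $p|_{W_0}$ is a bijection onto $B_0$, $d|_{W_0}$ is a bijection onto $A_0$, and $|B_0|=2^{-m}|A_0|\le2^{1-m}$.

For the other half we check the hypotheses of Lemma 2 for $A=A_1$, $B=B_1$, with $X=2^{-m}A_1$ and $Y=[2^j,2^j+1)\cap p^{-1}(B_1)$. On $X$, the map $d$ is multiplication by $2^m$, a bijection onto $A_1$. The map $p$ is injective on $X$, and $p(X)\subset B_1$ because $2^{-m}A_1$ and $2^{-m}A_0$ are disjoint subsets of $[-\frac12,\frac12)$. The map $p|_Y$ is a bijection onto $B_1$ because $[2^j,2^j+1)$ is a full period. Finally, for $\xi\in Y$ we have $2^{-j}\xi\in[1,1+2^{-j})=A_1\subset L$, so $d(\xi)=2^{-j}\xi$; thus $d|_Y$ is injective with $d(Y)\subset A_1$.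

Lemma 2 gives $W_1\subset X\cup Y$ with $d|_{W_1}$ a bijection onto $A_1$ and $p|_{W_1}$ a bijection onto $B_1$. Put $W=W_0\cup W_1$. The union is disjoint because $B_0\cap B_1=\emptyset$. The set $W$ is bounded, and $p$ is a bijection from $W$ onto $\mathbb T$, so $|W|=1$.

**Step 3: cut $f$ down to the allowed spectrum.** We now define $g$ with spectrum in the set (5) and check that little is lost. Let $\mathfrak A_i=\bigcup_{n}2^nA_i=\{\xi\neq0:d(\xi)\in A_i\}$. Then $\mathbb R\setminus\{0\}=\mathfrak A_0\sqcup\mathfrak A_1$, and both sets are invariant under multiplication by powers of $2$. Put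
$$S=\{\xi\in K:\ \xi\in\mathfrak A_0,\ p(\xi)\in B_1\},\qquad \hat g=\varphi\chi_S .$$
A point of $K\setminus S$ lies in $\mathfrak A_1$ or in $p^{-1}(B_0)$. First, $2^nA_1=[2^n,2^n+2^n\eta)$ meets $K$ only if $2^n\le R$, so $|K\cap\mathfrak A_1|\le\sum_{2^n\le R}2^n\eta\le2R\eta$. Second, up to a null set, $K$ is covered by at most $2\lceil R\rceil\le2R+2$ unit intervals $[k,k+1)$, each of which meets $p^{-1}(B_0)$ in measure $|B_0|$. Hence
$$|K\setminus S|\le2R\eta+(2R+2)2^{1-m},\qquad \|\varphi\chi_{K\setminus S}\|\le\|\varphi\|_\infty|K\setminus S|^{1/2}.$$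
As $R$ and $\varphi$ are fixed, we can choose $j,m$ so large that $\|\varphi\chi_{K\setminus S}\|<\delta/2$. Then $\|f-g\|\le\|\hat f-\varphi\|+\|\varphi\chi_{K\setminus S}\|<\delta$.

**Step 4: the diagonal blocks are unitary.** Decompose
$$L^2(\mathbb R)=L^2(\mathfrak A_0)\oplus L^2(\mathfrak A_1),\qquad L^2(\Omega,\mu)=L^2(\mathbb Z\times B_0)\oplus L^2(\mathbb Z\times B_1).$$
We claim that $\Theta_{\chi_{W_i}}$ vanishes on $L^2(\mathfrak A_{1-i})$ and restricts to a unitary $U_i:L^2(\mathfrak A_i)\to L^2(\mathbb Z\times B_i)$. Let $w_i=(p|_{W_i})^{-1}:B_i\to W_i$. By (3), $(\Theta_{\chi_{W_i}}h)(n,x)=h(2^nw_i(x))$ for $x\in B_i$, and it is $0$ for $x\notin B_i$. Since $2^nW_i\subset\mathfrak A_i$, this vanishes if $h$ is supported in $\mathfrak A_{1-i}$. Next, the sets $2^nW_i$, $n\in\mathbb Z$, partition $\mathfrak A_i$: for $\xi\in\mathfrak A_i$ there is exactly one $w\in W_i$ with $d(w)=d(\xi)$, that is, exactly one $w\in W_i$ in the orbit of $\xi$, and then $\xi=2^nw$ for exactly one $n$. So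
$$\sum_n2^n\int_{B_i}|h(2^nw_i(x))|^2dx=\sum_n2^n\int_{W_i}|h(2^n\xi)|^2d\xi=\sum_n\int_{2^nW_i}|h|^2=\int_{\mathfrak A_i}|h|^2 ,$$
and $U_i$ is isometric. It is onto: for $k\in L^2(\mathbb Z\times B_i)$, the formula $h(2^n\xi)=k(n,p(\xi))$, $\xi\in W_i$, defines a function on $\mathfrak A_i$ with $U_ih=k$, and by the same computation $\|h\|=\|k\|$.

**Step 5: the function $g$ fills only one off-diagonal block.** By Lemma 1, $\Theta_{\hat g}$ is bounded. In $(\Theta_{\hat g}h)(n,x)=\sum_kh(2^n(x+k))\overline{\hat g(x+k)}$ a term with $\hat g(x+k)\ne0$ requires $x+k\in S$. Then $2^n(x+k)\in\mathfrak A_0$ and $x\in B_1$. So $\Theta_{\hat g}$ vanishes on $L^2(\mathfrak A_1)$ and has range in $L^2(\mathbb Z\times B_1)$. Let $G:L^2(\mathfrak A_0)\to L^2(\mathbb Z\times B_1)$ be its restriction.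

**Step 6: invert.** For $\psi=g+z\psi_W$ with $z\ne0$ we have $\Theta_{\hat\psi}=\Theta_{\hat g}+\bar z\,\Theta_{\chi_{W_0}}+\bar z\,\Theta_{\chi_{W_1}}$. Hence
$$\Theta_{\hat\psi}=\begin{pmatrix}\bar zU_0&0\\ G&\bar zU_1\end{pmatrix},\qquad \Theta_{\hat\psi}^{-1}=\begin{pmatrix}\bar z^{-1}U_0^*&0\\ -\bar z^{-2}U_1^*GU_0^*&\bar z^{-1}U_1^*\end{pmatrix}.$$
The inverse comes from solving $\bar zU_0h_0=k_0$ and then $\bar zU_1h_1=k_1-Gh_0$. Both operators are bounded, with $\|\Theta_{\hat\psi}\|\le|z|+\|G\|$ and $\|\Theta_{\hat\psi}^{-1}\|\le|z|^{-1}+|z|^{-2}\|G\|$. By Proposition 1(c), $\psi$ is a Riesz wavelet, and its optimal Riesz bounds satisfy $B\le(|z|+\|G\|)^2$ and $A\ge|z|^4/(|z|+\|G\|)^2$. Clearly $\hat\psi=\varphi\chi_S+z\chi_W$ is bounded with bounded support.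

**Step 7: density.** Since $\|\psi_W\|=|W|^{1/2}=1$, we have $\|f-\psi\|\le\|f-g\|+|z|$, and any $0<|z|<\delta-\|f-g\|$ gives $\|f-\psi\|<\delta$. $\blacksquare$

With $G=0$ and $z=1$ the matrix in Step 6 is unitary, so $\psi_W$ itself is an orthonormal wavelet.

## 8. Expansive matrices and arbitrary lattices

**Definition 4.** A matrix $M\in GL_d(\mathbb R)$ is expansive if all its eigenvalues have modulus $>1$. A full-rank lattice is a set $\Gamma=P\mathbb Z^d$ with $P\in GL_d(\mathbb R)$.

For example, $\begin{pmatrix}1&-1\\1&1\end{pmatrix}$ has eigenvalues $1\pm i$ and is expansive. So is $\begin{pmatrix}2&5\\0&2\end{pmatrix}$, but its inverse sends $(0,1)^T$ to $(-\frac54,\frac12)^T$, of Euclidean length greater than $1$. So we will need a norm adapted to the matrix.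

**Theorem 2.** Let $M\in GL_d(\mathbb R)$ be expansive, $\Gamma\subset\mathbb R^d$ a full-rank lattice, $D_Mf(x)=|\det M|^{1/2}f(Mx)$ and $T_\gamma f(x)=f(x-\gamma)$. The set of $\psi$ for which $\{D_M^nT_\gamma\psi:n\in\mathbb Z,\gamma\in\Gamma\}$ is a Riesz basis is dense in $L^2(\mathbb R^d)$. More precisely, for $f\in L^2(\mathbb R^d)$ and $\delta>0$ there are $g$ with $\|f-g\|<\delta$ and $\psi_W$ such that $g+z\psi_W$ has this property for all $z\ne0$. If $\Gamma=\mathbb Z^d$, then $\hat\psi_W=\chi_W$ with $W$ bounded and $|W|=1$.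

*Proof.* **Step 1: reduce to $\Gamma=\mathbb Z^d$.** Let $\Gamma=P\mathbb Z^d$ and let $V$ be the unitary $Vf(x)=|\det P|^{1/2}f(Px)$. Then $VT_{Pk}f(x)=|\det P|^{1/2}f(P(x-k))=T_kVf(x)$. Since $MP=P(P^{-1}MP)$, also $VD_M=D_{M'}V$ with $M'=P^{-1}MP$, which is expansive. So $V(D_M^nT_{Pk}\psi)=D_{M'}^nT_kV\psi$, and everything transfers through the unitary $V$. From now on $\Gamma=\mathbb Z^d$.

**Step 2: orbits.** Let $N=M^T$ and $q=|\det N|>1$. We need a set containing exactly one point of each orbit $\{N^j\xi\}$. The spectral radius of $N^{-1}$ is $<1$; choose $c<1$ larger than it and put $|v|_*=\sum_{k\ge0}c^{-k}|N^{-k}v|$. This converges by the spectral radius formula, it is a norm, and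
$$|N^{-1}v|_*=c\sum_{k\ge1}c^{-k}|N^{-k}v|\le c|v|_* .$$
Let $U$ be the open unit ball of $|\cdot|_*$ and $L=NU\setminus U$. For $\xi\ne0$ the numbers $|N^{-j}\xi|_*$ decrease strictly in $j$ from $\infty$ to $0$. Moreover $N^{-j}\xi\in L$ means $|N^{-j}\xi|_*\ge1>|N^{-j-1}\xi|_*$, which holds for exactly one $j$. Define $d(\xi)=N^{-j}\xi$ for this $j$; the sets $N^jL$ partition $\mathbb R^d\setminus\{0\}$. The set $L$ is bounded and bounded away from $0$. Since $N^{-1}U\subset cU$, we have
$$N^jU\supset c^{-j}U\qquad(j\ge0).\tag{6}$$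
So $NU\setminus\overline U$ is open and contains the points with $1<|v|_*<c^{-1}$; in particular it is nonempty.

**Step 3: the analysis operator.** Let $p:\mathbb R^d\to\mathbb T^d=\mathbb R^d/\mathbb Z^d$ be the quotient map, $\Omega=\mathbb Z\times\mathbb T^d$ with $\mu(\{n\}\times X)=q^n|X|$, and $e_{n,k}(m,x)=\delta_{mn}q^{-n/2}e^{-2\pi ik\cdot x}$, an orthonormal basis of $L^2(\Omega,\mu)$. Put $(\Theta_\varphi h)(n,x)=\sum_{k\in\mathbb Z^d}h(N^n(x+k))\overline{\varphi(x+k)}$. From $(D_M^nT_k\psi)^\wedge(\xi)=q^{-n/2}e^{-2\pi ik\cdot N^{-n}\xi}\hat\psi(N^{-n}\xi)$ and the substitution $\xi\to N^n\xi$,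
$$\langle f,D_M^nT_k\psi\rangle=q^{n/2}\int_{\mathbb R^d}\hat f(N^n\xi)\overline{\hat\psi(\xi)}e^{2\pi ik\cdot\xi}d\xi=q^{n/2}\int_{\mathbb T^d}(\Theta_{\hat\psi}\hat f)(n,x)e^{2\pi ik\cdot x}dx .$$
This is (4) in the new setting, and the rest of the proof of Proposition 1 uses only (4) and Fourier series on the torus, so Proposition 1 holds. Lemma 1 holds with $K=\{1/R\le|\xi|_*\le R\}$. Indeed, the number of $k\in\mathbb Z^d$ with $x+k\in K$ is bounded uniformly in $x$ because $K$ is bounded. The number of $n$ with $N^{-n}\xi\in K$ is at most $2\log R/\log(1/c)+1$, because each step shrinks $|N^{-n}\xi|_*$ by a factor at most $c$. With these two bounds as $N_1$ and $N_2$,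
$$\|\Theta_\varphi h\|^2\le N_1\|\varphi\|_\infty^2\sum_nq^n\int_K|h(N^n\xi)|^2d\xi=N_1\|\varphi\|_\infty^2\sum_n\int_{N^nK}|h|^2\le N_1N_2\|\varphi\|_\infty^2\|h\|^2 .$$
The maps $p$ and $d$ again send Borel sets to Borel sets, as $p(X)=\bigcup_k((X\cap(k+[0,1)^d))-k)$ (with $\mathbb T^d$ identified with $[0,1)^d$) and $d(X)=\bigcup_jN^{-j}(X\cap N^jL)$. The proof of Lemma 2 uses only this and the stated bijections, so Lemma 2 holds for $X,Y\subset\mathbb R^d\setminus\{0\}$.

**Step 4: the wavelet set.** Fix $R$ and a bounded $\varphi$ supported in $K$ with $\|\hat f-\varphi\|<\delta/2$. Let $A_1\subset NU\setminus\overline U$ be a nonempty open set, with $|A_1|$ to be chosen small, and $A_0=L\setminus A_1$. By Step 2, $N^{-m}L\subset(-\frac12,\frac12)^d$ for large $m$, so $p$ is injective on it. Put $W_0=N^{-m}A_0$, $B_0=p(W_0)$, $B_1=\mathbb T^d\setminus B_0$. Then $p:W_0\to B_0$ and $d:W_0\to A_0$ are bijections, and $|B_0|\le q^{-m}|L|$.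

For Lemma 2 with $(A_1,B_1)$ take $X=N^{-m}A_1$. Here $d$ is the bijection $N^m$ onto $A_1$, $p$ is injective, and $p(X)\cap B_0=\emptyset$. To find $Y$, let $v+rU\subset A_1$ be a ball. By (6), $N^jA_1\supset N^jv+c^{-j}rU$ for $j\ge0$. Let $\rho$ be the $|\cdot|_*$-diameter of $[0,1]^d$, choose $j$ with $c^{-j}r>\rho$, and choose $k\in\mathbb Z^d$ with $N^jv\in k+[0,1)^d$. Then $k+[0,1)^d\subset N^jA_1$. Put $Y=(k+[0,1)^d)\cap p^{-1}(B_1)$. It lies in $N^jA_1\not\ni0$, and $p|_Y$ is a bijection onto $B_1$. On $Y$ we have $N^{-j}\xi\in A_1\subset L$, so $d(\xi)=N^{-j}\xi$ is injective with values in $A_1$. Lemma 2 gives $W_1\subset X\cup Y$ with bijections $d:W_1\to A_1$ and $p:W_1\to B_1$. The set $W=W_0\cup W_1$ is bounded, and $p:W\to\mathbb T^d$ is a bijection, so $|W|=1$.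

**Step 5: the choice of $g$.** Let $\mathfrak A_i=\bigcup_nN^nA_i$, $S=\{\xi\in K:\xi\in\mathfrak A_0,\ p(\xi)\in B_1\}$ and $\hat g=\varphi\chi_S$. Only finitely many $n$, depending on $R$ and $N$, satisfy $N^nL\cap K\ne\emptyset$: for $n\ge0$ points of $N^nL$ have norm at least $c^{-n}$, and for $n<0$ they have norm at most $c^{|n|}\sup_L|\cdot|_*$. So $|K\cap\mathfrak A_1|\le\sum q^n|A_1|$ over these $n$. Finitely many unit cubes cover $K$, and each meets $p^{-1}(B_0)$ in measure $|B_0|$. Altogether $|K\setminus S|\le C_{R,N}(|A_1|+|B_0|)$. Choosing $|A_1|$ small and then $m$ large makes $\|\varphi\chi_{K\setminus S}\|<\delta/2$, so $\|f-g\|<\delta$.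

**Step 6: triangular form.** With $w_i=(p|_{W_i})^{-1}$, the operator $\Theta_{\chi_{W_i}}$ is $h\mapsto h(N^nw_i(x))$ on $\mathbb Z\times B_i$ and $0$ elsewhere. Since $d:W_i\to A_i$ is a bijection, the sets $N^nW_i$ partition $\mathfrak A_i$. So this operator vanishes on $L^2(\mathfrak A_{1-i})$, and
$$\sum_nq^n\int_{B_i}|h(N^nw_i(x))|^2dx=\sum_n\int_{N^nW_i}|h|^2=\int_{\mathfrak A_i}|h|^2 .$$
It restricts to a unitary $U_i:L^2(\mathfrak A_i)\to L^2(\mathbb Z\times B_i)$, with inverse given by $h(N^n\xi)=k(n,p(\xi))$ for $\xi\in W_i$. If $\hat g(x+k)\ne0$, then $N^n(x+k)\in\mathfrak A_0$ and $x\in B_1$, so the bounded operator $\Theta_{\hat g}$ has only the block $G:L^2(\mathfrak A_0)\to L^2(\mathbb Z\times B_1)$. Hence $\Theta_{\hat g+z\hat\psi_W}$ is the triangular matrix of Section 7, Step 6, with the inverse given there, for every $z\ne0$. By Proposition 1(c), $g+z\psi_W$ generates a Riesz basis. Since $\|\psi_W\|=1$, small $z$ gives density. $\blacksquare$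

## 9. Condition numbers, category and the Bessel norm

Back to the dyadic case. For $\kappa\ge1$ let $\mathcal{RW}_\kappa$ be the set of Riesz wavelets admitting Riesz bounds with $B/A\le\kappa$. The condition number of a Riesz wavelet is its smallest possible $B/A$; for an orthonormal wavelet it is $1$. For a Bessel generator put $\|\psi\|_{\rm Bes}=\|\Theta_{\hat\psi}\|$. By Proposition 1(b) this is the square root of the smallest Bessel bound, and testing with one coefficient gives $\|\psi\|\le\|\psi\|_{\rm Bes}$. For instance, $\psi_0$ of Example 4 has $\|\psi_0\|=|E|^{1/2}=\frac12$ and $\|\psi_0\|_{\rm Bes}=1$. A set is nowhere dense if its closure has empty interior, and meagre (of first category) if it is a countable union of nowhere dense sets.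

**Theorem 3.** (i) (No uniform condition number.) Every nonzero $\psi\in\overline{\mathcal{RW}_\kappa}$ satisfies, for all finitely supported $c$,
$$\kappa^{-1}\|\psi\|^2\sum|c_{n,\ell}|^2\le\Big\|\sum c_{n,\ell}D^nT^\ell\psi\Big\|^2\le\kappa\|\psi\|^2\sum|c_{n,\ell}|^2 .\tag{7}$$
Hence if $f\ne0$ does not generate a Riesz sequence, then every sequence of Riesz wavelets converging to $f$ has condition numbers tending to $\infty$.

(ii) $\mathcal{RW}(D,T)$ is dense but of first category: each $\mathcal{RW}_\kappa$ is nowhere dense, and $\mathcal{RW}(D,T)=\bigcup_{\kappa\in\mathbb N}\mathcal{RW}_\kappa$ is meagre, with dense complement.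

(iii) (Density fails in the Bessel norm.) The function $\psi_0$ with $\hat\psi_0=\chi_{[-1/4,-1/8)\cup[1/8,1/4)}$ generates a Parseval frame and $\mathrm{dist}_{\rm Bes}(\psi_0,\mathcal{RW}(D,T))=1$. In particular, no Riesz wavelet lies at Bessel distance $<1$ from $\psi_0$.

*Proof of (i).* Let $\psi_k\to\psi\ne0$ with $\psi_k\in\mathcal{RW}_\kappa$ having bounds $A_k,B_k$, $B_k\le\kappa A_k$. The idea is that a single coefficient ties the bounds to the norm: all $D^nT^\ell\psi_k$ have norm $\|\psi_k\|$, so $A_k\le\|\psi_k\|^2\le B_k$. Hence $A_k\ge B_k/\kappa\ge\|\psi_k\|^2/\kappa$ and $B_k\le\kappa A_k\le\kappa\|\psi_k\|^2$. So (7) holds for $\psi_k$. For fixed $c$ all three terms are continuous in $\psi_k$; let $k\to\infty$. For the last claim, if the condition numbers did not tend to $\infty$, they would be bounded by some $\kappa$ along a subsequence. Then $f\in\overline{\mathcal{RW}_\kappa}$, and (7) would make $f$ generate a Riesz sequence.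

By Example 4 this applies to $f=\psi_0$: Riesz wavelets approach $\psi_0$ in norm, but only with condition numbers tending to $\infty$.

*Proof of (ii).* **Step 1: a Bessel generator has a bounded Fourier transform.** Let $\psi$ be Bessel with bound $B$ and $\Phi(x)=\sum_k|\hat\psi(x+k)|^2\in L^1(\mathbb T)$. For a trigonometric polynomial $c(x)=\sum c_\ell e^{-2\pi i\ell x}$,
$$\int_{\mathbb T}|c|^2\Phi\,dx=\int_{\mathbb R}|c(\xi)\hat\psi(\xi)|^2d\xi=\Big\|\sum c_\ell T^\ell\psi\Big\|^2\le B\|c\|_2^2 .$$
For an indicator $c=\chi_F$ choose trigonometric polynomials converging to it in $L^2(\mathbb T)$ and a.e. Fatou's lemma gives $\int_F\Phi\le B|F|$. As $F$ is arbitrary, $|\hat\psi|^2\le\Phi\le B$ a.e.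

**Step 2: non-Bessel functions are dense.** Let $\hat u=|\xi|^{-1/4}\chi_{(0,1)}$. It is in $L^2$, since $\int_0^1\xi^{-1/2}d\xi=2$, and it is unbounded. Bessel generators are dense, by Lemma 1 and Proposition 1(b). If $v$ is Bessel and $\varepsilon>0$, then $v+\varepsilon u$ is not Bessel: otherwise both $\hat v+\varepsilon\hat u$ and $\hat v$ would be bounded by Step 1, hence $\hat u$ too. Letting $\varepsilon\to0$, every $v$ in a dense set is a limit of non-Bessel functions.

**Step 3: conclusion.** By (i), every element of the closed set $\overline{\mathcal{RW}_\kappa}$ is a Bessel generator (trivially for $0$). By Step 2 this set contains no ball, so $\mathcal{RW}_\kappa$ is nowhere dense. Every Riesz wavelet has $B/A\le\kappa$ for some $\kappa\in\mathbb N$, so $\mathcal{RW}(D,T)=\bigcup_{\kappa\in\mathbb N}\mathcal{RW}_\kappa$ is meagre. It consists of Bessel generators, so its complement is dense by Step 2. It is dense by Theorem 1.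

*Proof of (iii).* The Parseval property is Example 4, so $\Theta_0=\Theta_{\chi_E}$ is an isometry: $\Theta_0^*\Theta_0=I$. Its range lies in $L^2(\mathbb Z\times p(E))$, so every function in $L^2(\mathbb Z\times(\mathbb T\setminus p(E)))\ne0$ is in $\ker\Theta_0^*$. We run the argument of Section 4 for an arbitrary perturbation. Let $\psi$ be a Riesz wavelet and suppose $\|\psi-\psi_0\|_{\rm Bes}=\|\Theta_{\hat\psi}-\Theta_0\|<1$. Then $\|\Theta_0^*\Theta_{\hat\psi}-I\|=\|\Theta_0^*(\Theta_{\hat\psi}-\Theta_0)\|<1$, so $\Theta_0^*\Theta_{\hat\psi}$ is invertible. By Proposition 1(c), $\Theta_{\hat\psi}$ is invertible. Hence $\Theta_0^*=(\Theta_0^*\Theta_{\hat\psi})\Theta_{\hat\psi}^{-1}$ is invertible, which contradicts $\ker\Theta_0^*\ne0$. So no Riesz wavelet is at Bessel distance $<1$.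

Conversely, let $\psi_W$ be an orthonormal wavelet as in Section 7 and $\varepsilon>0$. Then $\varepsilon\psi_W$ is a Riesz wavelet, and $\|\Theta_0-\varepsilon\Theta_{\chi_W}\|\le1+\varepsilon$. Letting $\varepsilon\to0$, the distance is exactly $1$. $\blacksquare$

*Remark.* Apply Theorem 1 to $f=\psi_0$. For every $z\neq0$ the function $g+z\psi_W$ is a Riesz wavelet, so by (iii) $1\le\|\psi_0-g-z\psi_W\|_{\rm Bes}\le\|\psi_0-g\|_{\rm Bes}+|z|$. Letting $z\to0$ gives $\|\psi_0-g\|_{\rm Bes}\ge1$, although $\|\psi_0-g\|<\delta$. The cut made in Section 7, Step 3, is thus small in $L^2$ and not small as an operator, exactly as Section 4 demanded.
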